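\title{The transcendental index of a complex Enriques surface}

\begin{abstract}
The automorphism group of a complex Enriques surface $Y$ acts on the line $H^0(Y,K_Y^{\otimes 2})$ through a finite cyclic group, whose order is the transcendental index $I(Y)$. We prove that the values of $I(Y)$ are exactly $1$, $2$ and $4$. We also determine which pairs $(I(Y),\operatorname{rk}T_X)$ occur, where $T_X$ is the transcendental lattice of the K3 cover, bound the dimensions of the loci $I\ge 2$ and $I=4$ in the period domain, and give an explicit family with $I=4$. The Torelli theorem reduces the problem to isometries of finite order of the odd unimodular lattice $I_{2,10}$ that have an eigenvector orthogonal to no vector of norm $-1$.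
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{Enriques surface} is a compact complex surface $Y$ with $H^1(Y,\mathcal O_Y)=0$ whose canonical bundle $K_Y$ is nontrivial and satisfies $K_Y^{\otimes2}\cong\mathcal O_Y$. Such a surface has no nonzero holomorphic $2$-form, and the first pluricanonical space that does not vanish is the line $H^0(Y,K_Y^{\otimes 2})=\mathbb C\eta$. Pullback of sections gives the \emph{bi-canonical representation}
\[
\operatorname{Aut}(Y)\longrightarrow \operatorname{GL}\bigl(H^0(Y,K_Y^{\otimes2})\bigr)\cong\mathbb C^\times ,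
\]
and the order $I(Y)$ of its image is the \emph{transcendental index} of $Y$. Thus $I(Y)$ is the index in $\operatorname{Aut}(Y)$ of the subgroup that fixes $\eta$. The problem, which comes from \cite{BRS}, is to determine all values of $I(Y)$ as $Y$ ranges over the complex Enriques surfaces.

\begin{theorem}\label{thm:main}
The transcendental indices of complex Enriques surfaces are exactly $1$, $2$ and $4$.
\end{theorem}

The proof gives more, and the finer statement uses periods. The universal cover $\pi\colon X\to Y$ has degree $2$ and $X$ is a K3 surface; conversely, the quotient of a K3 surface by a fixed point free involution is an Enriques surface. Let $\varepsilon$ be the covering involution, $\omega$ a generator of $H^0(X,K_X)$, and $T_X$ the transcendental lattice, that is, the orthogonal complement of the N\'eron--Severi lattice $NS(X)$ in $H^2(X,\mathbb Z)$. Let $U$ be the hyperbolic plane, $E_8$ the positive definite root lattice, $L(m)$ the lattice $L$ with its form multiplied by $m$, and put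
\[
E_{10}=U\oplus E_8(-1),\qquad M=E_{10}(2),\qquad N=U\oplus E_{10}(2).
\]
By \cite{BHPV}, the invariant lattice $H^2(X,\mathbb Z)^\varepsilon=\pi^*H^2(Y,\mathbb Z)$ is isometric to $M$, and its orthogonal complement is isometric to $N$, a lattice of signature $(2,10)$. We have $\varepsilon^*\omega=-\omega$, since an invariant $\omega$ would descend and trivialize $K_Y$. Hence $\omega\in N\otimes\mathbb C$, and the line $\mathbb C\omega$ is a point of the \emph{period domain}
\[
\mathcal D=\{[\omega]\in\mathbb P(N\otimes\mathbb C):\ \omega\cdot\omega=0,\ \omega\cdot\bar\omega>0\}.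
\]
This point is the \emph{period} of $Y$; it is well defined up to $O(N)$. Let $h(v,w)=v\cdot\bar w$ be the Hermitian form on $N\otimes\mathbb C$. A \emph{ball of dimension $d$} in $\mathcal D$ is the set of lines $[v]$ with $h(v,v)>0$ in a subspace of dimension $d+1$ which consists of isotropic vectors and on which $h$ has signature $(1,d)$.

\begin{theorem}\label{thm:refined}
\begin{enumerate}
\item[(i)] $I(Y)=\frac12|G_\omega|$, where $G_\omega\subset\mathbb C^\times$ is the group of scalars by which the stabilizer of $\mathbb C\omega$ in $O(N)$ acts on $\omega$.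
\item[(ii)] A pair $(I(Y),\operatorname{rk}T_X)=(I,r)$ occurs for some $Y$ if and only if it is one of the following: $I=1$ and $2\le r\le12$; $I=2$ and $r\in\{2,4,6,8,10,12\}$; $I=4$ and $r\in\{4,8,12\}$.
\item[(iii)] In $\mathcal D$, the periods of Enriques surfaces with $I\ge2$ (resp.\ $I=4$) lie in a countable union of balls of dimension at most $5$ (resp.\ at most $2$), and these bounds are attained.
\item[(iv)] The value $I=4$ is attained by an automorphism of finite order of an explicit surface: for $m\in\mathbb C\setminus\{\pm2\}$, the double cover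
\[
X:\ w^2=1+mx^2+x^4+(1-x^4)y^4
\]
of $\mathbb P^1\times\mathbb P^1$ modulo $\varepsilon\colon(x,y,w)\mapsto(-x,-y,-w)$.
\end{enumerate}
\end{theorem}

In (iii), ``attained'' means that a nonempty open subset of a ball of dimension $5$ (resp.\ $2$) consists of such periods.

Which answer should one expect? Put $n=2I(Y)$. An isometry that multiplies $\omega$ by a primitive $n$-th root of unity makes $T_X\otimes\mathbb Q$ a vector space over $\mathbb Q(\zeta_n)$, so $\varphi(n)$ divides $\operatorname{rk}T_X\le12$. This is the only evident restriction, and it is weak: it allows $n=6,10,14,16,22,26$ and even $n=42$. Nor does the lattice $N$ alone rule out all of these values: $\mathcal D$ contains points for which $|G_\omega|$ is divisible by $6$, and points for which it is divisible by $16$ (Remarks~\ref{rem:six} and~\ref{rem:sixteen}). These points are not periods of Enriques surfaces, because such a period is orthogonal to no vector of norm $-2$ in $N$. The theorem is a statement about the strength of this one condition.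

The proof runs as follows. Section~\ref{sec:cover} passes to the K3 cover and works out the surface of Theorem~\ref{thm:refined}(iv). After some lattice theory in Section~\ref{sec:lattices}, Section~\ref{sec:reduction} proves (i) and replaces $N$ by the odd unimodular lattice $\Lambda\cong I_{2,10}$, which has the same isometry group; the vectors of norm $-2$ in $N$ become the vectors of norm $-1$ in $\Lambda$. If an isometry of odd prime order moves $\omega$, its fixed lattice is negative definite, odd because $\Lambda$ is odd, and free of vectors of norm $-1$. Section~\ref{sec:odd} shows that these properties are incompatible, by embedding the fixed lattice in a definite unimodular lattice of rank at most $11$. Section~\ref{sec:sixteen} excludes $n=16$ by a $2$-adic computation, and Section~\ref{sec:real} constructs periods with $n=2,4,8$.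

\section{The K3 cover and a surface with index divisible by 4}\label{sec:cover}

Let $\phi\in\operatorname{Aut}(Y)$. Since $X$ is the universal cover, $\phi$ has two lifts $\tilde\phi$ and $\varepsilon\tilde\phi$ to $X$. They normalize the group $\{1,\varepsilon\}$, so they commute with $\varepsilon$; conversely, every automorphism of $X$ that commutes with $\varepsilon$ descends to $Y$. Let
\[
G(Y)=\{\zeta\in\mathbb C^\times:\ \psi^*\omega=\zeta\omega\ \text{ for some }\psi\in\operatorname{Aut}(X)\text{ with }\psi\varepsilon=\varepsilon\psi\}.
\]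
This group contains $-1$, which comes from $\psi=\varepsilon$. As $\pi^*\eta=c\,\omega^{\otimes2}$ with $c\ne0$, the relation $\tilde\phi^*\omega=\zeta\omega$ gives $\phi^*\eta=\zeta^2\eta$. So the image of the bi-canonical representation is the group of squares of $G(Y)$. We shall see in Section~\ref{sec:reduction} that $G(Y)$ is finite. It is then cyclic of even order, squaring has kernel $\{\pm1\}$, and
\begin{equation}\label{eq:half}
I(Y)=\tfrac12|G(Y)|.
\end{equation}

To obtain an index divisible by $4$ we need a lift that multiplies $\omega$ by a primitive $8$-th root of unity. Consider a double cover $w^2=A(x)+B(x)y^4$ of $\mathbb P^1\times\mathbb P^1$ with $A,B$ of degree $4$, on which $\omega=dx\wedge dy/w$. The substitution $y\mapsto\zeta_8y$ produces the desired root of unity but changes the sign of the second term. The substitution $x\mapsto1/x$ repairs the sign if $x^4A(1/x)=A(x)$ and $x^4B(1/x)=-B(x)$. For $(x,y)\mapsto(-x,-y)$ to act we take $A$ and $B$ even, and this leads to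
\[
A(x)=1+mx^2+x^4,\qquad B(x)=1-x^4 .
\]

\begin{proposition}\label{prop:example}
Let $m\ne\pm2$, let $X$ and $\varepsilon$ be as in Theorem~\ref{thm:refined}(iv), and let $\zeta_8$ be a primitive $8$-th root of unity. Then $X$ is a K3 surface, $\varepsilon$ has no fixed point, and
\[
g(x,y,w)=\Bigl(\frac1x,\ \zeta_8y,\ \frac w{x^2}\Bigr)
\]
induces an automorphism of finite order of the Enriques surface $Y=X/\varepsilon$ that acts on $H^0(Y,K_Y^{\otimes2})$ by $\zeta_8^2=\pm i$.
\end{proposition}

\begin{proof}
The polynomial $t^2+mt+1$ has two distinct nonzero roots because $m\neq\pm2$, so $A$ has four simple roots. The roots of $B$ are $\pm1,\pm i$, and $A(\pm1)=2+m$, $A(\pm i)=2-m$ are nonzero, so $A$ and $B$ are coprime. With $x'=1/x$ and $y'=1/y$, the surface $X$ is covered by the four charts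
\[
\begin{aligned}
w^2&=A(x)+B(x)y^4, &\qquad (w/y^2)^2&=B(x)+A(x)y'^4,\\
(w/x^2)^2&=A(x')-B(x')y^4, &\qquad (w/x^2y^2)^2&=-B(x')+A(x')y'^4 .
\end{aligned}
\]
Each right side has the form $f=a(s)+b(s)t^4$ with $a,b$ coprime and with simple roots. At a singular point of the branch curve $f=0$ we have $f_t=4b(s)t^3=0$. If $b(s)=0$, then $a(s)=0$, against coprimality; if $t=0$, then $a(s)=a'(s)=0$, against simplicity. So the branch curve and $X$ are smooth. (For $m=\pm2$ the curve is singular at the points $(x,0)$ with $x$ a double root of $A$.)

In a chart with fiber coordinate $\tilde w$ we have $dx\wedge dy/w=\pm\,ds\wedge dt/\tilde w$, because $dx=-x^2dx'$ and $dy=-y^2dy'$. From $2\tilde w\,d\tilde w=f_s\,ds+f_t\,dt$ we get $ds\wedge dt/\tilde w=2\,d\tilde w\wedge dt/f_s=2\,ds\wedge d\tilde w/f_t$, so $\omega=dx\wedge dy/w$ is holomorphic and nowhere zero, also along the branch curve. Moreover $H^1(X,\mathcal O_X)=H^1(\mathcal O)\oplus H^1(\mathcal O(-2,-2))=0$ on $\mathbb P^1\times\mathbb P^1$. Hence $X$ is a K3 surface.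

The involution $(x,y)\mapsto(-x,-y)$ fixes exactly the origins of the four charts. There $f$ takes the values $1,1,1,-1$, so the fiber coordinate is nonzero, and $\varepsilon$ changes its sign. Thus $\varepsilon$ is free.

The identity $A(1/x)+B(1/x)\zeta_8^4y^4=x^{-4}\bigl(A(x)+B(x)y^4\bigr)$ shows that $g$ acts on the function field of $X$. It extends an automorphism of $\mathbb P^1\times\mathbb P^1$, so it acts on $X$, which is the normalization of $\mathbb P^1\times\mathbb P^1$ in that field. Both $g\varepsilon$ and $\varepsilon g$ send $(x,y,w)$ to $(-1/x,-\zeta_8y,-w/x^2)$, and $g^2(x,y,w)=(x,\zeta_8^2y,w)$, so $g^8=1$. Finally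
\[
g^*\omega=\frac{(-x^{-2}dx)\wedge(\zeta_8\,dy)}{w/x^2}=-\zeta_8\,\omega ,
\]
and therefore $g$ multiplies $\eta$ by $\zeta_8^2$.
\end{proof}

\section{Lattices}\label{sec:lattices}

A \emph{lattice} is a free $\mathbb Z$-module $L$ of finite rank with a nondegenerate integral symmetric bilinear form $x\cdot y$; the \emph{norm} of $x$ is $x^2=x\cdot x$. The lattice is \emph{even} if all norms are even and \emph{odd} otherwise. The dual is $L^\vee=\{x\in L_{\mathbb Q}:x\cdot L\subset\mathbb Z\}$, and the discriminant group $A_L=L^\vee/L$ has order $|\det L|$. It carries the bilinear form $b_L(x,y)=x\cdot y$ with values in $\mathbb Q/\mathbb Z$ and, for $L$ even, the quadratic form $q_L(x)=x^2$ with values in $\mathbb Q/2\mathbb Z$. The lattice is \emph{unimodular} if $A_L=0$. A sublattice is \emph{primitive} if the quotient is torsion free. A vector $u\in L$ is \emph{characteristic} if $u\cdot x\equiv x^2\pmod 2$ for all $x\in L$; a unimodular lattice has one, since $x\mapsto x^2 \bmod 2$ is additive. The root lattices $A_n,D_n,E_8$ are positive definite, $\langle c\rangle$ has rank one and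 a generator of norm $c$, $I_{s,t}=\langle1\rangle^s\oplus\langle-1\rangle^t$, and $\mathbb Z^m=I_{m,0}$ with standard basis $e_1,\dots,e_m$. For signature $(s,t)$ put $\operatorname{sign}L=s-t$. We use the following published facts.
\begin{enumerate}
\item[(L1)] (Milgram) For $L$ even, $\sum_{x\in A_L}e^{\pi iq_L(x)}=\sqrt{|A_L|}\,e^{2\pi i\operatorname{sign}(L)/8}$.
\item[(L2)] (van der Blij) If $u$ is characteristic in a unimodular lattice $L$, then $u^2\equiv\operatorname{sign}L\pmod8$.
\item[(L3)] (Kneser) The positive definite unimodular lattices of rank $m\le11$ are $\mathbb Z^m$ and, if $m\ge8$, $E_8\oplus\mathbb Z^{m-8}$.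
\item[(L4)] An indefinite odd unimodular lattice is determined by its signature.
\item[(L5)] (Dieudonn\'e) The full orthogonal group $O^+_{10}(2)$ of a nondegenerate quadratic form $Q$ of plus type on $\mathbb F_2^{10}$ is generated by the transvections $x\mapsto x+\beta(x,v)v$ with $Q(v)=1$, where $\beta$ is the polar form of $Q$.
\item[(L6)] Each class of $E_8/2E_8$ contains a vector of norm $0$, $2$ or $4$.
\end{enumerate}

\subsection*{Gluing}
Let $F$ be a primitive nondegenerate sublattice of a lattice $\Gamma$, let $C=F^\perp$ and $R=\Gamma/(F\oplus C)$. The orthogonal projections map $\Gamma$ to $F^\vee$ and $C^\vee$ and, since $F$ and $C$ are primitive, embed $R$ in $A_F$ and in $A_C$. Moreover $|\det F|\,|\det C|=|\det\Gamma|\,|R|^2$. If $\Gamma$ is unimodular, then $|A_F||A_C|=|R|^2$ forces both embeddings to be bijective. We obtain an isomorphism $\gamma\colon A_F\to A_C$ with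
\begin{equation}\label{eq:glue}
\Gamma=\{(x,y)\in F^\vee\oplus C^\vee:\ \gamma(\bar x)=\bar y\},
\end{equation}
and integrality of $\Gamma$ says that $\gamma$ carries $b_F$ to $-b_C$ (and $q_F$ to $-q_C$ if $\Gamma$ is even). A pair of isometries of $F$ and $C$ extends to $\Gamma$ if and only if it is compatible with $\gamma$. Conversely, for lattices $F,C$ and an isomorphism $\gamma$ that carries $b_F$ to $-b_C$, formula \eqref{eq:glue} defines a unimodular lattice in which $F$ and $C$ are primitive and each is the orthogonal complement of the other.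

\begin{lemma}\label{lem:fixed}
Let $g$ be an isometry of finite order $m$ of a unimodular lattice $\Gamma$, with fixed lattice $F=\Gamma^g$ and $C=F^\perp$. Then $F$ and $C$ are nondegenerate, $1$ is not an eigenvalue of $g|_C$, $m\Gamma\subset F\oplus C$, the group $A_F\cong A_C$ is killed by $m$, and $(1-g)C^\vee\subset C$.
\end{lemma}

\begin{proof}
For $x\in\Gamma$ put $x_0=\sum_{i<m}g^ix\in F$. For $y\in F$ we have $x_0\cdot y=m\,x\cdot y$, so $mx-x_0\in C$ and $m\Gamma\subset F+C$. As the ranks of $F$ and $C$ add up to the rank of $\Gamma$, we get $F\cap C=0$, which gives the first two claims. The group $A_F\cong A_C\cong\Gamma/(F\oplus C)$ is killed by $m$. An element $y\in C^\vee$ is the projection of some $x\in\Gamma$, and $(1-g)y=(1-g)x\in\Gamma\cap C_{\mathbb Q}=C$.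
\end{proof}

\begin{lemma}\label{lem:square}
Let $g$ be an isometry of a lattice $C$ with characteristic polynomial $c_g$. Then $|\det C|\cdot|c_g(1)c_g(-1)|$ is the square of an integer.
\end{lemma}

\begin{proof}
The form $(x,y)\mapsto x\cdot(g-g^{-1})y$ is skew symmetric, because $g^{-1}$ is the adjoint of $g$, so its determinant is a square. This determinant is $\det C\cdot\det(g^{-1})\det(g-1)\det(g+1)$, and $\det g=\pm1$.
\end{proof}

\begin{lemma}\label{lem:scale}
A positive definite lattice $F$ of rank $4$ with $A_F\cong(\mathbb Z/p)^4$, $p$ prime, is isometric to $\mathbb Z^4(p)$.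
\end{lemma}

\begin{proof}
We have $F^\vee\subset\frac1pF$, and both contain $F$ with index $p^4$, so $F^\vee=\frac1pF$. Hence $F(1/p)$ is integral and unimodular, and (L3) applies.
\end{proof}

\begin{lemma}\label{lem:locfin}
Let $\Gamma$ be a lattice of signature $(s,t)$ and $c>0$. For every compact set of positive definite $s$-dimensional subspaces of $\Gamma_{\mathbb R}$, only finitely many $x\in\Gamma$ with $x^2=-c$ are orthogonal to a member of the set.
\end{lemma}

\begin{proof}
For such a subspace $P$, the form $|x|_P^2=(x_P)^2-(x_{P^\perp})^2$ is positive definite and depends continuously on $P$. On a compact set, $|x|_P^2\ge\mu|x|_{P_0}^2$ for a fixed $P_0$ and a constant $\mu>0$. If $x\perp P$ and $x^2=-c$, then $|x|_P^2=c$, so $|x|^2_{P_0}\le c/\mu$.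
\end{proof}

\section{Reduction to the lattice $I_{2,10}$}\label{sec:reduction}

\subsection*{The lattice $\Lambda$}
The discriminant group of $N$ has order $2^{10}$, which makes gluing arguments inside $N$ cumbersome. Passing to the dual and rescaling removes almost all of it. Let $L=N^\vee(2)\cong U(2)\oplus E_{10}$, an even lattice with $O(L)=O(N)$. If $e,f$ is the basis of $U(2)$ with $e^2=f^2=0$ and $e\cdot f=2$, then $A_L=\{0,\frac e2,\frac f2,\frac{e+f}2\}$ and $q_L$ takes the values $0,0,0,1$. Put
\[
\Lambda=L+\mathbb Z\,\tfrac{e+f}2 .
\]
This is an integral odd lattice of determinant $\pm4/2^2=\pm1$ and signature $(2,10)$, so $\Lambda\cong I_{2,10}$ by (L4), and $L$ is its sublattice of vectors of even norm. An isometry of $\Lambda$ preserves $L$, and an isometry of $L$ preserves the unique class with $q_L=1$. Hence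
\[
O(N)=O(L)=O(\Lambda).
\]
The spaces $N_{\mathbb Q}$ and $\Lambda_{\mathbb Q}$ coincide and their forms differ by the factor $2$, so $\mathcal D$ is also the period domain of $\Lambda$. Further, $L^\vee=\frac12N$ with twice the form of $N$, so $\delta\mapsto\delta/2$ is a bijection from the vectors of norm $-2$ in $N$ to the vectors of norm $-1$ in $L^\vee$. These have $q_L=1$, so they are exactly the vectors of norm $-1$ in $\Lambda$. We consider the following condition on $[\omega]\in\mathcal D$:
\begin{equation}\label{eq:star}
\text{no $v\in\Lambda$ with $v^2=-1$ is orthogonal to $\omega$.}\tag{$*$}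
\end{equation}
It depends only on the positive definite plane $P_\omega=\langle\operatorname{Re}\omega,\operatorname{Im}\omega\rangle\subset\Lambda_{\mathbb R}$. By Lemma~\ref{lem:locfin} the hyperplanes $v^\perp$ are locally finite in $\mathcal D$, so \eqref{eq:star} is an open condition.

\subsection*{The group $G_\omega$}
For $[\omega]\in\mathcal D$ let $\operatorname{Stab}(\omega)$ be the stabilizer of $\mathbb C\omega$ in $O(\Lambda)$, write $g\omega=\chi(g)\omega$ for $g\in\operatorname{Stab}(\omega)$, and put $G_\omega=\chi(\operatorname{Stab}(\omega))$. The stabilizer preserves $P_\omega$ and the negative definite space $P_\omega^\perp$, so it is a discrete subgroup of a compact group, hence finite. As $-1\in G_\omega$, the group $G_\omega$ is cyclic of even order.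

Let $T=T_\omega$ be the smallest primitive sublattice of $\Lambda$ with $\omega\in T_{\mathbb C}$, and $S=T^\perp=\Lambda\cap\omega^\perp$. Since $P_\omega\subset T_{\mathbb R}$, the lattice $S$ is negative definite and $T$ has signature $(2,\operatorname{rk}T-2)$. If $g\in\operatorname{Stab}(\omega)$ and $\chi(g)$ has order $m$, then $g$ preserves $T$, and the kernel of $\Phi_m(g)$ on $T_{\mathbb Q}$ ($\Phi_m$ the cyclotomic polynomial) is a rational subspace whose complexification contains $\omega$. By minimality $\Phi_m(g|_T)=0$. So $T_{\mathbb Q}$ is a vector space over $\mathbb Q(\zeta_m)$, and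
\begin{equation}\label{eq:phi}
\varphi(m)\ \text{ divides }\ \operatorname{rk}T,\qquad 2\le\operatorname{rk}T\le12 .
\end{equation}
For the period of an Enriques surface, $T_{\mathbb Q}=T_X\otimes\mathbb Q$, because $T_X$ is the smallest primitive sublattice of $H^2(X,\mathbb Z)$ whose complexification contains $\omega$. The cases $m=1,2$ explain the name of the index: an automorphism of $Y$ fixes $\eta$ if and only if its lifts act on $T_X$ as $\pm1$.

\subsection*{Facts on K3 surfaces}
Let $H=U\oplus E_{10}\oplus E_{10}$ be the K3 lattice.
\begin{enumerate}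
\item[(K1)] (Surjectivity of the period map) For $\omega\in H_{\mathbb C}$ with $\omega^2=0$, $\omega\cdot\bar\omega>0$ there are a K3 surface $X$ and an isometry $H^2(X,\mathbb Z)\cong H$, a \emph{marking}, that maps $H^0(X,K_X)$ to $\mathbb C\omega$.
\item[(K2)] $NS(X)=H^2(X,\mathbb Z)\cap\omega^\perp$. If $NS(X)$ contains a vector of positive norm, then $X$ is projective and $NS(X)$ has signature $(1,\rho-1)$. Let $P_X$ be the component of $\{x\in NS(X)_{\mathbb R}:x^2>0\}$ that contains the ample classes and $\Delta=\{\delta\in NS(X):\delta^2=-2\}$. By Riemann--Roch, one of $\pm\delta$ is effective. The ample cone is $\{x\in P_X:x\cdot\delta>0\text{ for all effective }\delta\in\Delta\}$; it is a component of $P_X\setminus\bigcup\delta^\perp$. The reflections $s_\delta(x)=x+(x\cdot\delta)\delta$ of $H^2(X,\mathbb Z)$ fix $\omega$ and generate the Weyl group, which is transitive on these components.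
\item[(K3)] (Torelli) An isometry of $H^2(X,\mathbb Z)$ that preserves $\mathbb C\omega$ (a \emph{Hodge isometry}) and maps a point of the ample cone into the ample cone is $\psi^*$ for a unique $\psi\in\operatorname{Aut}(X)$.
\end{enumerate}

\begin{proposition}\label{prop:periods}
A point $[\omega]\in\mathcal D$ is the period of an Enriques surface if and only if it satisfies \eqref{eq:star}.
\end{proposition}

\begin{proof}
Let $[\omega]$ be the period of $Y$ and suppose that $\delta\in N$ has norm $-2$ and is orthogonal to $\omega$. Then $\delta\in\Delta$, and we may assume that $\delta$ is effective. So is $\varepsilon^*\delta=-\delta$, which is impossible because effective classes have positive degree on an ample class.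

Conversely, assume \eqref{eq:star}. The involution $\iota(u,x,y)=(-u,y,x)$ of $H$ has invariant lattice $\{(0,x,x)\}\cong M$ and anti-invariant lattice $\{(u,x,-x)\}\cong N$. By (K1) there is a marked K3 surface $X$ with period $\omega\in N_{\mathbb C}$. Then $M\subset NS(X)$, and $X$ is projective since $M$ has signature $(1,9)$. To apply Torelli we need an ample class fixed by $\iota$. By \eqref{eq:star} no $\delta\in\Delta$ lies in $N=M^\perp$, so no hyperplane $\delta^\perp$ contains $M_{\mathbb R}$. These hyperplanes are locally finite in the positive cone (Lemma~\ref{lem:locfin}), so some $x\in M_{\mathbb R}$ with $x^2>0$ lies on none of them. Composing the marking with $\pm$ an element of the Weyl group, which does not change $\mathbb C\omega$, we may assume that $x$ is in the ample cone. By (K3), $\iota=\varepsilon^*$ for an involution $\varepsilon$ of $X$, and $\varepsilon^*\omega=-\omega$.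

It remains to show that $\varepsilon$ is free. At a fixed point $d\varepsilon$ is an involution of determinant $-1$, so it has eigenvalues $1,-1$. Hence the fixed locus, if nonempty, is a smooth curve $D$, and $Z=X/\varepsilon$ is smooth with $b_1(Z)=0$ and $b_2(Z)=\operatorname{rk}M=10$. Let $\rho\colon X\to Z$ be the quotient map and $D'=\rho(D)$. From $0=K_X=\rho^*K_Z+D$ and $\rho^*D'=2D$ we see that $D'$ is numerically equivalent to $-2K_Z$. So $K_Z$ has negative degree on an ample class, all plurigenera of $Z$ vanish, and $Z$ is rational by Castelnuovo's criterion. A minimal rational surface has $b_2\le2$, so $Z$ contains a $(-1)$-curve. Its pullback is a class of norm $-2$ in $M=E_{10}(2)$, where all norms are divisible by $4$. This contradiction shows that $X/\varepsilon$ is an Enriques surface with period $[\omega]$.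
\end{proof}

Next we show that every scalar in $G_\omega$ comes from an automorphism. There are two obstacles: an isometry of $N$ must be extended to $H^2(X,\mathbb Z)$, and the extension must be corrected so that it preserves the ample cone without losing its commutation with $\varepsilon^*$. The first obstacle is removed by the following lemma.

\begin{lemma}\label{lem:onto}
The map $O(M)\to O(A_M,q_M)$ is surjective.
\end{lemma}

\begin{proof}
The map $x\mapsto x/2$ identifies $E_{10}/2E_{10}$ with $A_M$, and $q_M$ becomes $Q(x)=\frac12x^2\bmod 2$, with polar form $x\cdot y\bmod2$. By (L1), $\sum_x(-1)^{Q(x)}=+2^5$, so $Q$ is of plus type. The reflection $x\mapsto x+(x\cdot v)v$ in a vector $v\in E_{10}$ of norm $-2$ lies in $O(E_{10})=O(M)$ and induces the transvection in $\bar v$. By (L5) it suffices to find a vector of norm $-2$ in each class with $Q=1$. Let $ae'+bf'+y$ represent the class, with $e',f'$ the standard basis of $U$ and $y\in E_8(-1)$; its norm $2ab+y^2$ is $2$ modulo $4$. Norms modulo $4$ are constant on classes modulo $2$. If $a$ or $b$ is even, replace it by $0$; then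 $y^2\equiv2\pmod4$, by (L6) we may take $y^2=-2$, and the vector has norm $-2$. If $a$ and $b$ are odd, then $y^2\equiv0\pmod 4$, and by (L6) we may take $y=0$ or $y^2=-4$; the vectors $e'-f'$ and $e'+f'+y$, respectively, have norm $-2$.
\end{proof}

\begin{proposition}\label{prop:stab}
For an Enriques surface $Y$ with period $[\omega]$ we have $G(Y)=G_\omega$, and hence $I(Y)=\frac12|G_\omega|$.
\end{proposition}

\begin{proof}
If $\psi$ commutes with $\varepsilon$, then $\psi^*$ preserves $N$ and $\mathbb C\omega$, so $G(Y)\subset G_\omega$; in particular $G(Y)$ is finite and \eqref{eq:half} holds. Let $g\in O(N)$ with $g\omega=\zeta\omega$.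

\emph{Extension.} The even unimodular lattice $H^2(X,\mathbb Z)$ is glued from $M$ and $N$. By Lemma~\ref{lem:onto} some $g_M\in O(M)$ is compatible with $g$, so $\tilde g=(g_M,g)$ is a Hodge isometry of $H^2(X,\mathbb Z)$. It commutes with $\varepsilon^*=(1,-1)$. Since $A_M$ is killed by $2$, we may replace $g_M$ by $-g_M$, and so assume that $\tilde g$ preserves the cone $P_M=P_X\cap M_{\mathbb R}$.

\emph{Mirrors.} A reflection $s_\delta$ does not commute with $\varepsilon^*$, so we look for products that do. Let $\delta\in\Delta$, $\delta'=\varepsilon^*\delta\in\Delta$, and $\delta_\pm=\delta\pm\delta'$. Then $\delta_+\in M$ is nonzero, since $\delta\notin N$ by Proposition~\ref{prop:periods}. The vector $\delta_-$ lies in $N\cap\omega^\perp$, which is negative definite, and it is nonzero, since $M$ has no vector of norm $-2$. So $\delta_-^2=-4-2\,\delta\cdot\delta'<0$, while $4$ divides $\delta_+^2=-4+2\,\delta\cdot\delta'$. Hence $\delta\cdot\delta'$ is even and nonnegative. For $x\in M_{\mathbb R}$ we have $x\cdot\delta=x\cdot\delta'=\frac12\,x\cdot\delta_+$, so $\delta^\perp\cap M_{\mathbb R}=\delta_+^\perp$.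 If $\delta\cdot\delta'\ge2$, then $\delta_+^2\ge0$, and $\delta_+^\perp$ misses $P_M$ because $M$ has signature $(1,9)$. If $\delta\cdot\delta'=0$, then $\delta_+^2=-4$ and we call $\delta_+^\perp\cap P_M$ a \emph{mirror}. In this case $s_\delta$ and $s_{\delta'}$ commute and are exchanged by conjugation with $\varepsilon^*$, so $s_\delta s_{\delta'}$ commutes with $\varepsilon^*$. It fixes $\omega$ and acts on $M$ by $x\mapsto x+\frac12(x\cdot\delta_+)\delta_+$, the reflection in the mirror.

\emph{Chambers.} Let $\mathcal W$ be the group generated by these products, and call the components of $P_M\setminus\bigcup_{\delta\in\Delta}\delta^\perp$ chambers. Both $\mathcal W$ and $\tilde g$ preserve $\Delta$, $M$ and $P_M$, so they permute the chambers. The mirrors are locally finite. Given two chambers, fix a point $x$ of the first; for $x'$ in the second outside finitely many hyperplanes, each spanned by $x$ and the intersection of two distinct mirrors, the segment from $x$ to $x'$ crosses finitely many mirrors, one at a time. At a crossing, the reflection in the mirror fixes the crossing point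 and exchanges the two sides, so it maps one adjacent chamber to the other. Thus $\mathcal W$ is transitive on chambers. The intersection of the ample cone with $M_{\mathbb R}$ contains $a+\varepsilon^*a$ for $a$ ample; it is convex and is cut out by prescribing the signs of all $x\cdot\delta$, so it is a chamber. Hence $w\tilde g$ preserves it for some $w\in\mathcal W$. By (K3), $w\tilde g=\psi^*$ with $\psi\in\operatorname{Aut}(X)$; by the uniqueness in (K3), $\psi$ commutes with $\varepsilon$; and $\psi^*\omega=\zeta\omega$.
\end{proof}

By Propositions~\ref{prop:periods} and~\ref{prop:stab}, it remains to find the possible orders $|G_\omega|$, together with $\operatorname{rk}T_\omega$, for $[\omega]\in\mathcal D$ satisfying \eqref{eq:star}. No geometry is needed from here on.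

\section{Odd primes}\label{sec:odd}

\begin{remark}\label{rem:six}
Without \eqref{eq:star}, the prime $3$ can divide $|G_\omega|$. Gluing $A_2$ and $A_2(-1)$ along the identity of $A_2^\vee/A_2\cong\mathbb Z/3$ gives a unimodular lattice of signature $(2,2)$, and adding $I_{0,8}$ gives $\Lambda$ by (L4). The rotation of order $3$ of $A_2$ acts trivially on $\mathbb Z/3$, whose automorphism group has order $2$, so it extends to $\Lambda$ by the identity on $A_2(-1)\oplus I_{0,8}$. An eigenvector $\omega\in A_2\otimes\mathbb C$ defines a point of $\mathcal D$ with $6\mid|G_\omega|$, and $\omega\perp I_{0,8}$.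
\end{remark}

\subsection*{The fixed lattice}
Throughout this section $[\omega]$ satisfies \eqref{eq:star}.

\begin{lemma}\label{lem:F}
Let $p$ be an odd prime and $g\in\operatorname{Stab}(\omega)$ of order $p^s$ with $\chi(g)\ne1$. Put $F=\Lambda^g$, $C=F^\perp$, $F_+=F(-1)$, $f=\operatorname{rk}F$.
\begin{enumerate}
\item[(a)] $F_+$ is positive definite without vectors of norm $1$, and $C$ has signature $(2,10-f)$.
\item[(b)] $C$ is even, $F_+$ is odd (in particular $f>0$), and $F$ contains a characteristic vector $u$ of $\Lambda$, with $u^2\equiv0\pmod8$.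
\item[(c)] $A_{F_+}\cong A_C$ is killed by $p^s$, and $b_{F_+}\cong b_C$.
\item[(d)] If $s=1$, then $\operatorname{rk}C=k(p-1)$ with $k\ge1$, $f=12-k(p-1)$, and $A_C\cong\mathbb F_p^{\,a}$ with $a\le\min(k,f)$ and $a\equiv k\pmod2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in F$ we have $x\cdot\omega=gx\cdot g\omega=\chi(g)\,x\cdot\omega$, so $F\subset S$. The lattice $S$ is negative definite and has no vector of norm $-1$ by \eqref{eq:star}.

(b) The map $C\to\mathbb Z/2$, $x\mapsto x^2$, is additive and $g$-invariant, so it factors through $C/(1-g)C$. By Lemma~\ref{lem:fixed} the order of this group is a product of numbers $\Phi_{p^j}(1)=p$ with $j\ge1$, hence odd, and the map is zero. If $F$ were even, then $p^s\Lambda\subset F\oplus C$ would make $p^{2s}x^2$ even for all $x\in\Lambda$, but $\Lambda$ is odd. If $u_0$ is characteristic in $\Lambda$, then $u=\sum_{i<p^s}g^iu_0\in F$ satisfies $u\cdot x\equiv p^sx^2\equiv x^2\pmod 2$, and $u^2\equiv2-10\pmod 8$ by (L2).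

(c) This is Lemma~\ref{lem:fixed} and gluing, with $b_{F_+}=-b_F$.

(d) The characteristic polynomial of $g|_C$ is $\Phi_p^k$, and $k\geq1$ by (a). By (c), $A_C\cong\mathbb F_p^{\,a}$, and $a\le f$ since $A_F$ has $f$ generators. By Lemma~\ref{lem:fixed}, $C^\vee\subset(1-g)^{-1}C$, which contains $C$ with index $\Phi_p(1)^k=p^k$; so $a\le k$. As $\Phi_p(-1)=1$, Lemma~\ref{lem:square} says that $p^{a+k}$ is a square.
\end{proof}

The two properties of $F_+$ to remember are that it is \emph{odd} and has \emph{no vector of norm $1$}. The first uses that $p$ and $\Lambda$ are odd, the second is \eqref{eq:star}. We show on the case $p=7$ how they collide. Recall the quadratic Gauss sum: for $p\nmid s$,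
\[
\sum_{x\bmod p}e^{2\pi isx^2/p}=\Bigl(\frac sp\Bigr)\gamma_p\sqrt p,\qquad \gamma_p=\begin{cases}1&p\equiv1\pmod4,\\ i&p\equiv3\pmod 4.\end{cases}
\]

\begin{example}\label{ex:seven}
Let $g$ have order $7$. Since $f=12-6k>0$, we get $k=1$, $f=6$, $a=1$, and $C$ is even of signature $(2,4)$ with $A_C\cong\mathbb F_7$. For $x\in C^\vee$ representing a generator, $7x^2=(7x)\cdot x$ is an integer and $7\cdot7x^2=(7x)^2$ is even, so $q_C(x)=2s/7$ with $7\nmid s$. Milgram's formula reads $(\frac s7)\,i\sqrt7=\sqrt7\,e^{2\pi i(-2)/8}=-i\sqrt7$, so $(\frac s7)=-1$. As $(\frac{-1}7)=-1$ and $(\frac27)=1$, the number $-2s$ is a square modulo $7$. Hence $-b_{F_+}\cong-b_C$ takes the value $1/7$ on a suitable generator, and this is the discriminant form of $\langle7\rangle$. Gluing $F_+$ with $\langle7\rangle$ gives a positive definite unimodular lattice of rank $7$, which is $\mathbb Z^7$. So $F_+=v^\perp$ for a vector $v\in\mathbb Z^7$ of norm $7$. If some coordinate $v_i$ vanishes, as for $v=(2,1,1,1,0,0,0)$, then $e_i\in F_+$ has norm $1$. Otherwise $v=(\pm1,\dots,\pm1)$, and $z^2\equiv\sum z_i\equiv z\cdot v=0\pmod2$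 for $z\in F_+$, so $F_+$ is even. Both cases contradict Lemma~\ref{lem:F}.
\end{example}

\subsection*{The general gluing test}
We isolate the two steps of the example. A nondegenerate symmetric bilinear form $b$ on $\mathbb F_p^{\,a}$ with values in $\frac1p\mathbb Z/\mathbb Z$ has an orthogonal basis $x_1,\dots,x_a$, with $b(x_j,x_j)=c_j/p$, and it is determined up to isomorphism by $a$ and the sign $d(b)=\prod_j(\frac{c_j}p)$; for $a=0$ this sign is $1$. Let $C$ be even of rank $r$ and signature $(2,r-2)$ with $A_C\cong\mathbb F_p^{\,a}$. As in the example, $q_C(x_j)=2s_j/p$ on an orthogonal basis, the Milgram sum is the product of $a$ Gauss sums, and $\prod_j(\frac{s_j}p)\cdot\gamma_p^a=e^{2\pi i(4-r)/8}$. Since $d(-b_C)=(\frac{-2}p)^a\prod_j(\frac{s_j}p)$ and $(\frac{-1}p)=\gamma_p^2$, we obtain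
\begin{equation}\label{eq:kappa}
\kappa:=d(-b_C)=-\Bigl(\frac2p\Bigr)^a\gamma_p^{\,a}\,e^{-\pi ir/4}.
\end{equation}

\begin{lemma}\label{lem:test}
Let $F_+$ be a positive definite odd lattice without vectors of norm $1$, and $K$ a positive definite lattice with $b_K\cong-b_{F_+}$. Suppose that $m=\operatorname{rk}F_++\operatorname{rk}K\le11$. Then $K$ embeds in $V=\mathbb Z^m$ or in $V=E_8\oplus\mathbb Z^{m-8}$ with $m\geq9$ in such a way that
\begin{enumerate}
\item[(T1)] no basis vector $e_i$ of the summand $\mathbb Z^m$ or $\mathbb Z^{m-8}$ is orthogonal to $K$;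
\item[(T2)] $K$ contains no vector of that summand with all coordinates odd.
\end{enumerate}
\end{lemma}

\begin{proof}
Gluing gives a positive definite unimodular lattice $V\supset K$ of rank $m$ with $K^\perp=F_+$. It is odd, so (L3) gives the two shapes. A vector $e_i\perp K$ would be a vector of norm $1$ in $F_+$. A vector $c$ as in (T2) is characteristic in $V$, so $z^2\equiv z\cdot c=0\pmod 2$ for all $z\in F_+$, and $F_+$ would be even.
\end{proof}

To keep $m\le 11$ we need small lattices $K$ with prescribed sign. We build them from $\langle p\rangle$, with $d=(\frac1p)=1$; from $A_2$, whose dual has a vector of norm $\frac23$, so that $d=(\frac23)=-1$; and from the lattice $K_5$ with basis $x,y$ and $x^2=2$, $y^2=3$, $x\cdot y=1$. Its determinant is $5$ and the inverse Gram matrix has diagonal entries $\frac35,\frac25$, so $d=(\frac35)=-1$. The sign $d$ is multiplicative in orthogonal sums.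

\begin{lemma}\label{lem:orderp}
There is no $g\in\operatorname{Stab}(\omega)$ of odd prime order $p$ with $\chi(g)\neq1$.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:F}. The condition $f=12-k(p-1)>0$ leaves $p=3$ with $k\le5$, $p=5$ with $k\le2$, and $p=7,11$ with $k=1$. Formula \eqref{eq:kappa} with $r=k(p-1)$ gives
\[
\begin{aligned}
p=3&:\ \kappa=-(-1)^ai^{a}i^{-k}=-i^{-(a+k)}, &\quad p=5&:\ \kappa=-(-1)^{a}(-1)^k=-1,\\
p=11&:\ \kappa=-(-1)\,i\,e^{-5\pi i/2}=1. &&
\end{aligned}
\]
The case $p=7$ is Example~\ref{ex:seven}. Table~\ref{tab:cases} lists the other triples $(p,k,a)$ allowed by Lemma~\ref{lem:F}(d). Where a lattice $K$ is given, $A_K\cong\mathbb F_p^{\,a}$ and $d(b_K)=\kappa$, so $b_K\cong-b_C\cong-b_{F_+}$ and Lemma~\ref{lem:test} applies.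

\begin{table}[ht]
\centering
\begin{tabular}{c|ccccccccc|ccc|c}
$p$&3&3&3&3&3&3&3&3&3&5&5&5&11\\
$k$&1&2&2&3&3&4&4&4&5&1&2&2&1\\
$a$&1&0&2&1&3&0&2&4&1&1&0&2&1\\ \hline
$f$&10&8&8&6&6&4&4&4&2&8&4&4&2\\
$\kappa$&$+$&$+$&$-$&$-$&$+$&$-$&$+$&$-$&$+$&$-$&$-$&$-$&$+$\\
$K$&$\langle3\rangle$&$0$&$A_2\langle3\rangle$&$A_2$&$\langle3\rangle^3$&&$\langle3\rangle^2$&&$\langle3\rangle$&$K_5$&&$K_5\langle5\rangle$&$\langle11\rangle$\\
$m$&11&8&11&8&9&&6&&3&10&&7&3
\end{tabular}
\caption{The cases $(p,k,a)$ for an isometry of order $p\ne7$: rank $f$ of the fixed lattice, sign $\kappa$, auxiliary lattice $K$ (juxtaposition means orthogonal sum), and rank $m=f+\operatorname{rk}K$ of the glued unimodular lattice.}\label{tab:cases}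
\end{table}

\emph{Cases without $K$.} For $(3,4,0)$ and $(5,2,0)$ we have $a=0$ and $\kappa=-1$, which is absurd. For $(3,4,4)$, Lemma~\ref{lem:scale} gives $F_+\cong\langle3\rangle^4$, so $d(b_{F_+})=1$, whereas $d(b_{F_+})=d(b_C)=(\frac{-1}3)^4\kappa=-1$.

\emph{$V=\mathbb Z^m$.} Call an index $i$ \emph{used} by $K$ if $e_i$ is not orthogonal to $K$; by (T1) all $m$ indices are used. A vector of norm $2$ or $3$ has $2$ or $3$ nonzero coordinates, all $\pm1$. Two vectors of norm $2$ with product $-1$ share exactly one index, so $A_2$ uses three indices. In the cases $(3,1,1)$, $(3,2,0)$, $(3,2,2)$, $(3,3,1)$, $(5,1,1)$ the lattice $K$ uses at most $3,0,6,3,5$ indices, fewer than $m=11,8,11,8,10$. In the cases $(3,5,1)$, $(3,4,2)$, $(3,3,3)$ we have $K=\langle3\rangle^j$ and $m=3j$, so the $j$ generators use disjoint triples of indices, and their sum violates (T2). For $p=11$, the only way to write $11$ as a sum of three nonzero squares is $9+1+1$, so the generator violates (T2).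

There remains $(5,2,2)$, with $K=K_5\oplus\mathbb Zv$, $v^2=5$, in $\mathbb Z^7$. As $x\cdot y=1$ is odd, $x$ and $y$ share exactly one index, and up to signs and order $x=e_1+e_2$, $y=e_1+e_3+e_4$. By (T1), $v_5,v_6,v_7\ne0$. So $v$ is not of shape $(\pm2,\pm1,0,\dots)$; it has five coordinates $\pm1$, exactly two of them among the first four, and $v_1+v_2=0$, $v_1+v_3+v_4=0$. If $v_1\ne0$, then $v_2\neq0$ and $v_3+v_4\ne0$, which gives three nonzero coordinates among the first four. So $v_1=v_2=0$ and $v_3,v_4\neq0$, and $x+v$ violates (T2).

\emph{$V=E_8\oplus\mathbb Z^{m-8}$ with $m\in\{9,10,11\}$.} A vector of norm $2$ lies in one of the two summands. A vector of norm $3$ is either $\pm e_i+\alpha$ with $\alpha\in E_8$ of norm $2$, or, for $m=11$, of the form $\pm e_1\pm e_2\pm e_3$; the second form is excluded in $K$ by (T2).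

$(3,1,1)$: the generator $\pm e_i+\alpha$ uses one index out of three, against (T1).

$(3,2,2)$: the generator of $\langle3\rangle$ is $v=\pm e_i+\alpha$. The two basis vectors of $A_2$ are not orthogonal, so they lie in the same summand. If $A_2\subset E_8$, then $K$ uses one index out of three. If $A_2\subset\mathbb Z^3$, then up to signs and order it is spanned by $e_1-e_2,e_2-e_3$, and $v\cdot A_2=0$ fails because $e_i$ is not proportional to $e_1+e_2+e_3$.

$(3,3,3)$: up to sign the generators are $e_1+\alpha_j$, $j=1,2,3$, and orthogonality gives $\alpha_i\cdot\alpha_j=-1$ for $i\neq j$. Then $(\alpha_1+\alpha_2+\alpha_3)^2=6-6=0$, so the sum of the generators is $3e_1$, against (T2).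

$(5,1,1)$: here $y=\pm e_i+\alpha$. If $x\in E_8$, then $K$ uses one index out of two; otherwise $x=\pm e_1\pm e_2$ violates (T2).
\end{proof}

\begin{remark}
The sign $\kappa$ cannot be dispensed with. For $p=11$ the lattice $F_+$ has rank $2$ and determinant $11$, and the form $3s^2+2st+4t^2=2s^2+(s+t)^2+3t^2$ is odd, of determinant $11$, and does not represent $1$. It is excluded only because its dual has a vector of norm $\frac4{11}$, so that $d=1$, while $d(b_{F_+})=(\frac{-1}{11})\kappa=-1$.
\end{remark}

\subsection*{Order nine}
An element of order $9$ whose character has order $3$ escapes Lemma~\ref{lem:orderp}, since its cube fixes $\omega$. The new difficulty is that $A_C$ need not be killed by $3$, and there is no direct bound on $\det F_+$. We obtain one by interposing the fixed lattice of $g^3$.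

\begin{lemma}\label{lem:nine}
There is no $g\in\operatorname{Stab}(\omega)$ of order $9$ with $\chi(g)$ of order $3$.
\end{lemma}

\begin{proof}
Let $F,F_+,C,f,u$ be as in Lemma~\ref{lem:F}; by (c), $\det F_+=3^i$. The characteristic polynomial of $g$ is $\Phi_1^f\Phi_3^b\Phi_9^c$ with $b,c\geq1$, $f\ge1$ and $f+2b+6c=12$. So $c=1$ and $f\in\{2,4\}$.

\emph{The case $f=2$.} The $\mathbb Z_2$-lattice $F_+\otimes\mathbb Z_2$ is unimodular and odd. A vector of odd norm $u_1$ splits off, and its complement is unimodular of rank one, so there is an orthogonal basis with norms $u_1,u_2\in\mathbb Z_2^\times$. The vector $u$ is characteristic, so both of its coordinates are odd and $0\equiv u_1+u_2\pmod8$. Squares of units are $1$ modulo $8$, so $3^i\equiv u_1u_2\equiv-u_1^2\equiv7\pmod 8$, whereas powers of $3$ are $1$ or $3$ modulo $8$.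

\emph{The case $f=4$, $b=1$.} Let $\Gamma=\Lambda^{g^3}$ and $E=\Gamma^\perp$, both of rank $6$, with $\Phi_9(g|_E)=0$. By Lemma~\ref{lem:fixed} for $g^3$, the group $A_E$ is killed by $3$ and by $1-g^3$, and $A_\Gamma\cong A_E$ compatibly with $g$. The ring $\mathbb Z_3[\zeta_9]$ is a discrete valuation ring of rank $6$ over $\mathbb Z_3$ with uniformizer $\lambda=1-\zeta_9$, residue field $\mathbb F_3$, and $1-\zeta_9^3$ is a unit times $\lambda^3$. Both $E\otimes\mathbb Z_3$ and $E^\vee\otimes\mathbb Z_3$ are free of rank one over it, so $A_E\cong\mathbb Z_3[\zeta_9]/(\lambda^j)$ has order $3^j$ with $j\le3$. Since $\Phi_9(1)\Phi_9(-1)=3\cdot1$, Lemma~\ref{lem:square} shows that $3^{j+1}$ is a square. So $j\in\{1,3\}$.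

Let $C_0$ be the orthogonal complement of $F$ in $\Gamma$. It has rank $2$, it is even as a sublattice of $C$, and it is positive definite because $\omega\in C_0\otimes\mathbb C$. As $\Phi_3(g|_{C_0})=0$ and $\mathbb Z[\zeta_3]$ is a principal ideal domain, $C_0$ has a basis $x,gx$. From $(x+gx)^2=(g^2x)^2=x^2$ we get $x\cdot gx=-x^2/2$, so $C_0\cong A_2(\mu)$ with $\mu=x^2/2$ and $\det C_0=3\mu^2$. The group $R=\Gamma/(F\oplus C_0)$ embeds in $A_F$ and in $A_{C_0}$, compatibly with $g$. The first embedding shows that $1-g$ kills $R$. The module $A_{C_0}$ is cyclic over $\mathbb Z[\zeta_3]$, and in a cyclic torsion module the elements killed by the prime $1-\zeta_3$ form a group of order $1$ or $3$. So $|R|=3^t$ with $t\in\{0,1\}$. Comparing determinants, $3^i\cdot3\mu^2=3^{j+2t}$. Hence $\mu=3^l$ and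
\[
i=(j-1)+2t-2l\in\{0,2,4\}.
\]

If $i=0$, then $F_+\cong\mathbb Z^4$ by (L3), which has vectors of norm $1$.

If $i=4$, then $j=3$ and $l=0$, so $C_0\cong A_2$. As in Remark~\ref{rem:six}, $g$ acts trivially on $A_{C_0}\cong\mathbb Z/3$. From $\Gamma^\vee\subset F^\vee\oplus C_0^\vee$ we get $(1-g)\Gamma^\vee\subset(1-g)C_0^\vee\subset C_0\subset\Gamma$, so $1-g$ kills $A_\Gamma$. But $\lambda$ does not kill $\mathbb Z_3[\zeta_9]/(\lambda^3)$.

If $i=2$, then $C$ is even of signature $(2,6)$ and $|A_C|=9$. Suppose that $A_C\cong\mathbb Z/9$, with $q_C=2s/9$ on a generator and $3\nmid s$. In the sum $\sum_{x\bmod9}e^{2\pi isx^2/9}$ the terms $x=0,3,6$ contribute $3$; for $x_0=1,2$ the terms $x=x_0+3y$ contribute $e^{2\pi isx_0^2/9}\sum_{y\bmod3}e^{2\pi i\cdot2sx_0y/3}=0$. So the sum is $3$, while (L1) requires $3e^{2\pi i(-4)/8}=-3$. Suppose that $A_C\cong\mathbb F_3^{\,2}$. Then \eqref{eq:kappa} with $p=3$, $a=2$, $r=8$ gives $\kappa=1$, and Lemma~\ref{lem:test} applies with $K=\langle3\rangle^2$ and $m=6$. In the proof of Lemma~\ref{lem:orderp} we saw that no embedding of $\langle 3\rangle^2$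 in $\mathbb Z^6$ satisfies both (T1) and (T2).
\end{proof}

\begin{proposition}\label{prop:two}
If $[\omega]$ satisfies \eqref{eq:star}, then $|G_\omega|$ is a power of $2$.
\end{proposition}

\begin{proof}
Suppose that an odd prime $p$ divides the order of $\chi(g_0)$ for some $g_0\in\operatorname{Stab}(\omega)$. Write the order of $g_0$ as $p^st$ with $p\nmid t$. Then $g=g_0^t$ has order $p^s$ and $\chi(g)\neq1$. Since $\Phi_{p^s}$ divides the characteristic polynomial of $g$, we have $p^{s-1}(p-1)\le12$, so $s=1$ or $p^s=9$. The case $s=1$ contradicts Lemma~\ref{lem:orderp}. If $g$ has order $9$, apply Lemma~\ref{lem:orderp} to $g^3$ when $\chi(g)$ has order $9$, and Lemma~\ref{lem:nine} when it has order $3$.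
\end{proof}

\section{Order sixteen}\label{sec:sixteen}

By \eqref{eq:phi} and Proposition~\ref{prop:two}, $|G_\omega|\in\{2,4,8,16\}$. For the prime $2$ the averaging argument of Lemma~\ref{lem:F}(b) says nothing about parity. Instead, the action of $\mathbb Z[\zeta_{16}]$ on a lattice of rank $8$ determines its $2$-adic form up to one scalar, and the parity can be read off from valuations.

\begin{proposition}\label{prop:sixteen}
If $[\omega]$ satisfies \eqref{eq:star}, then $|G_\omega|\ne16$. Hence $I(Y)\in\{1,2,4\}$ for every Enriques surface $Y$.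
\end{proposition}

\begin{proof}
Let $\chi(g)$ be a primitive $16$-th root of unity. Replacing $g$ by an odd power, we may assume that its order is a power of $2$. By \eqref{eq:phi}, $T$ has rank $8$ and signature $(2,6)$, and $g^8=-1$ on $T$ since $\Phi_{16}=x^8+1$. The lattice $S$ has rank $4$, so the order $2^e$ of $g|_S$ satisfies $\varphi(2^e)\le4$, and $g^8=1$ on $S$. Lemma~\ref{lem:fixed} for the involution $g^8$ gives $A_T\cong A_S\cong(\mathbb Z/2)^a$ with $a\le4$, and $b_T\cong-b_S$.

\emph{The local field.} Let $\zeta=\zeta_{16}$, $\mathcal K=\mathbb Q_2(\zeta)$, and $\mathcal O=\mathbb Z_2[\zeta]$ its ring of integers. The extension is totally ramified of degree $8$ with uniformizer $\lambda=1-\zeta$. Let $\mathcal K_+$, of degree $4$ with ring of integers $\mathcal O_+$, be the fixed field of the involution $z\mapsto\bar z$ with $\bar\zeta=\zeta^{-1}$. Then $\varpi=\lambda\bar\lambda$ is a uniformizer of $\mathcal K_+$, and $(2)=(\lambda^8)=(\varpi^4)$. Recall that the inverse different of an extension of local fields is the dual of the ring of integers under the trace form, that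 the different is generated by $\Psi'(\theta)$ when the ring of integers is generated by $\theta$ with minimal polynomial $\Psi$, and that differents multiply in towers. The different of $\mathcal K/\mathbb Q_2$ is $(8\zeta^7)=(\lambda^{24})$. Over $\mathcal K_+$ the minimal polynomial of $\zeta$ is $x^2-(\zeta+\bar\zeta)x+1$, so the different of $\mathcal K/\mathcal K_+$ is $(\zeta-\bar\zeta)=((1-\zeta)(1+\zeta))=(\lambda^2)$. Hence the different of $\mathcal K_+/\mathbb Q_2$ is $(\varpi^{11})$, and
\begin{equation}\label{eq:trace}
\operatorname{Tr}_{\mathcal K_+/\mathbb Q_2}(\varpi^k\mathcal O_+)\subset2^j\mathbb Z_2\quad\Longleftrightarrow\quad k\ge4j-11 .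
\end{equation}

\emph{The form on $T$.} With $\zeta$ acting as $g$, the module $T\otimes\mathbb Z_2$ is free of rank one over $\mathcal O$; identify it with $\mathcal O$ and write the form as $(x,y)$. The adjoint of multiplication by $z$ is multiplication by $\bar z$, so $(x,y)=(x\bar y,1)$. The functional $z\mapsto(z,1)$ equals $\operatorname{Tr}_{\mathcal K/\mathbb Q_2}(\alpha z)$ for a unique $\alpha\in\mathcal K^\times$, and symmetry of the form gives $\alpha=\bar\alpha$. The dual lattice is $\alpha^{-1}\lambda^{-24}\mathcal O$; it has index $2^a$ over $\mathcal O$, so it equals $\lambda^{-a}\mathcal O$ and $v_\lambda(\alpha)=a-24$. Elements of $\mathcal K_+$ have even $\lambda$-valuation, so $a\in\{0,2,4\}$. For $x\in\mathcal K$,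
\[
(x,x)=2\operatorname{Tr}_{\mathcal K_+/\mathbb Q_2}(\alpha x\bar x),\qquad v_\varpi(\alpha x\bar x)=\tfrac a2-12+v_\lambda(x).
\]
For $x\in T^\vee$ the valuation is at least $-12-\frac a2\ge-14$, so \eqref{eq:trace} with $j=-1$ gives $x^2\in\mathbb Z_2$; as $2x\in T$, also $4x^2\in\mathbb Z$, and therefore $x^2\in\mathbb Z$. Since $b_S\cong-b_T$, all vectors of $S^\vee$ have integral norm too. Put $S_+=S(-1)$.

If $a=0$, then $S_+\cong\mathbb Z^4$ by (L3), contradicting \eqref{eq:star}.

If $a=4$, then $S_+\cong\mathbb Z^4(2)$ by Lemma~\ref{lem:scale}, and half of a basis vector lies in $S_+^\vee$ and has norm $\frac12$.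

Let $a=2$. For $x\in T$ the valuation is at least $-11$, so \eqref{eq:trace} with $j=0$ shows that $T$ is even. The form $q_T$ takes values in $\mathbb Z/2\mathbb Z$, and (L1) gives $\sum_{x\in A_T}(-1)^{q_T(x)}=2e^{2\pi i(-4)/8}=-2$. So $q_T=1$ on the three nonzero classes. Take $s\in S_+^\vee\setminus S_+$. As $s^2\in\mathbb Z$ and $2s\in S_+$, the overlattice $S_++\mathbb Zs$ is integral of determinant $4/2^2=1$, hence $\mathbb Z^4$. A sublattice of index $2$ has the form $S_+=\{y\in\mathbb Z^4:w\cdot y\text{ even}\}$ with $0\neq w\in\{0,1\}^4$. The vector $w/2\in S_+^\vee$ has integral norm only if $w=(1,1,1,1)$, so $S_+=D_4$. This lattice is even, and its nonzero discriminant classes are represented by $e_1$ and $\frac12(1,1,1,\pm1)$, of norm $1$; so all vectors of $S^\vee\setminus S$ have odd norm. By \eqref{eq:glue}, an element of $\Lambda$ is a sum $t+s$ with $t\in T^\vee$, $s\in S^\vee$ whose classes are both zero or both nonzero. Its norm is even plus even or odd plus odd. Thus $\Lambda$ is even, which is false.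

The last assertion follows from Propositions~\ref{prop:periods} and~\ref{prop:stab}.
\end{proof}

Condition \eqref{eq:star} entered only for $a=0$; Remark~\ref{rem:sixteen} shows that this case does occur when \eqref{eq:star} is dropped.

\section{Realization}\label{sec:real}

\subsection*{Eigenspaces and balls}
A period with $|G_\omega|>2$ is an eigenvector of an isometry of finite order, so we study the eigenspaces $\mathcal E(g,\zeta)=\ker(g-\zeta)\subset\Lambda_{\mathbb C}$.

\begin{lemma}\label{lem:ball}
Let $g\in O(\Lambda)$ have finite order, let $\zeta$ be a primitive $n$-th root of unity with $n\ge3$, and suppose that $\mathcal E(g,\zeta)$ contains a vector $v$ with $h(v,v)>0$. Then $\mathcal B(g,\zeta)=\{[v]\in\mathbb P(\mathcal E(g,\zeta)):h(v,v)>0\}$ is a ball in $\mathcal D$ of dimension at most $12/\varphi(n)-1$.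
\end{lemma}

\begin{proof}
The $\varphi(n)$ Galois conjugate eigenspaces have equal dimension, so $\dim\mathcal E(g,\zeta)\le12/\varphi(n)$. A vector $v\in\mathcal E(g,\zeta)$ satisfies $v^2=(gv)^2=\zeta^2v^2$, so $v^2=0$. If $v,v'$ have eigenvalues $\mu\ne\mu'$, which are roots of unity, then $h(v,v')=\mu\bar\mu'h(v,v')$ vanishes. So $\Lambda_{\mathbb C}$ is the $h$-orthogonal sum of the eigenspaces, and $h$ is nondegenerate on each of them. Complex conjugation maps $\mathcal E(g,\zeta)$ to the different eigenspace $\mathcal E(g,\bar\zeta)$ and preserves $h(v,v)$. Since $h$ has signature $(2,10)$, each of the two has exactly one positive direction.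
\end{proof}

To reach the bound for $n=4,8$ we need an isometry all of whose eigenvalues are primitive $n$-th roots of unity. Trace forms on $\mathbb Z[\zeta_n]$ provide it.

\begin{lemma}\label{lem:trace}
Let $n\ge4$ be a power of $2$, $r=n/2$, $R=\mathbb Z[\zeta_n]$, and $u=\bar u$ a unit of $R$. The form $\frac1r\operatorname{Tr}(ux\bar y)$ makes $R$ a unimodular lattice $R_u$ on which multiplication by $\zeta_n$ is an isometry, and $R_{1}\cong I_{r,0}$, $R_{-1}\cong I_{0,r}$. The space $R_u\otimes\mathbb C$ is the $h$-orthogonal sum of the eigenlines with eigenvalues $\sigma(\zeta_n)$, one for each embedding $\sigma\colon R\to\mathbb C$, and $h$ has the sign of $\sigma(u)$ on the eigenline of $\sigma$.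
\end{lemma}

\begin{proof}
For $0<|j|<r$ the conjugates of $\zeta_n^j$ come in pairs $\pm z$, so $\operatorname{Tr}(\zeta_n^j)=0$, and the basis $1,\zeta_n,\dots,\zeta_n^{r-1}$ is orthonormal in $R_1$. The form of $R_u$ is that of $R_1$ composed with multiplication by $u$, an automorphism of $R$; so it is unimodular, and it is symmetric because $u=\bar u$. Identify $R\otimes\mathbb C$ with $\bigoplus_\sigma\mathbb C\epsilon_\sigma$ by $x\mapsto\sum_\sigma\sigma(x)\epsilon_\sigma$. Then $\zeta_n$ acts on $\epsilon_\sigma$ by $\sigma(\zeta_n)$, conjugation sends $\epsilon_\sigma$ to $\epsilon_{\bar\sigma}$, and $\operatorname{Tr}(ux\bar y)=\sum_\sigma\sigma(u)\sigma(x)\bar\sigma(y)$ gives $h(\epsilon_\sigma,\epsilon_\sigma)=\epsilon_\sigma\cdot\epsilon_{\bar\sigma}=\sigma(u)/r$.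
\end{proof}

For $n=4$ we have $R_1\oplus R_{-1}^5\cong I_{2,10}$. For $n=8$ let $\sqrt2=\zeta_8+\bar\zeta_8$ and $u=1+\sqrt2$, a unit with conjugates $1+\sqrt2>0$ and $1-\sqrt2<0$; then $R_u$ has signature $(2,2)$, and $R_u\oplus R_{-1}^2$ is odd unimodular of signature $(2,10)$, hence isometric to $\Lambda$ by (L4). In both cases let $J\in O(\Lambda)$ be multiplication by $\zeta_n$, so that $\Phi_n(J)=0$, and let $\zeta=e^{2\pi i/n}$. The eigenspace $\mathcal E(J,\zeta)$ has dimension $12/\varphi(n)$ and contains an $h$-positive vector from the first summand. So $\mathcal B=\mathcal B(J,\zeta)$ is a ball of dimension $5$ for $n=4$ and $2$ for $n=8$.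

\begin{remark}\label{rem:sixteen}
For $n=16$ the rank $8$ of $R$ does not divide $12$, and a complement of rank $4$ is left over. Let $\theta=\zeta_{16}+\bar\zeta_{16}$. Then $(\theta^2-2)^2=2$, so the conjugates of $\theta$ are $\pm\sqrt{2\pm\sqrt2}$, the roots of $x^4-4x^2+2$. This polynomial has the value $-1$ at $x=1$ and exactly one root greater than $1$, so $u=\theta-1$ is a unit with exactly one positive conjugate. Hence $R_u$ has signature $(2,6)$, $R_u\oplus I_{0,4}\cong\Lambda$, and an $h$-positive eigenvector $\omega\in R_u\otimes\mathbb C$ has $16\mid|G_\omega|$. It is orthogonal to $I_{0,4}$ and violates \eqref{eq:star}.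
\end{remark}

\begin{proposition}\label{prop:real48}
Let $n\in\{4,8\}$. The set $\mathcal B^\circ$ of points of $\mathcal B$ that satisfy \eqref{eq:star} is open and nonempty, and $n$ divides $|G_\omega|$ for $[\omega]\in\mathcal B^\circ$. For each $d$ with $1\le d\le12/\varphi(n)$ there is $[\omega]\in\mathcal B^\circ$ with $|G_\omega|=n$ and $\operatorname{rk}T_\omega=\varphi(n)d$.
\end{proposition}

\begin{proof}
Let $\mathbf k=\mathbb Q(\zeta)\subset\mathbb C$ and $\mathcal E_{\mathbf k}=\ker(J-\zeta)\subset\Lambda\otimes\mathbf k$. For $\sigma\in\operatorname{Gal}(\mathbf k/\mathbb Q)$ the conjugate $\sigma\mathcal E_{\mathbf k}$ is the eigenspace for $\sigma(\zeta)$, and these eigenspaces span $\Lambda\otimes\mathbf k$. A vector $x\in\Lambda$ orthogonal to $\mathcal E_{\mathbf k}$ is orthogonal to all conjugates, so $x=0$. Thus the hyperplanes $x^\perp$ with $x^2=-1$ do not contain $\mathcal E(J,\zeta)$; as they are locally finite, $\mathcal B^\circ$ is open and nonempty. On $\mathcal B$ we have $\zeta=\chi(J)\in G_\omega$.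

Since $\mathbf k$ is dense in $\mathbb C$, there is $v\in\mathcal E_{\mathbf k}$ with $[v]\in\mathcal B^\circ$. Let $W\subset\mathcal E_{\mathbf k}$ be a $\mathbf k$-subspace of dimension $d$ that contains $v$. The conjugates $\sigma W$ lie in different eigenspaces, so their sum is direct. It is stable under the Galois group, so by Galois descent it equals $T_W\otimes\mathbf k$ for a subspace $T_W\subset\Lambda_{\mathbb Q}$ of dimension $\varphi(n)d$. Consider the following countably many subspaces of $W_{\mathbb C}$:
\begin{enumerate}
\item[(1)] $W_{\mathbb C}\cap Q_{\mathbb C}$ for subspaces $Q\subset\Lambda_{\mathbb Q}$ with $W\not\subset Q_{\mathbb C}$;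
\item[(2)] $W_{\mathbb C}\cap\mathcal E(g,\zeta')$ for $g\in O(\Lambda)$ and roots of unity $\zeta'\notin\mathbf k$.
\end{enumerate}
All are proper. For (2), note that $gv\in\Lambda\otimes\mathbf k$, so $gv=\zeta'v$ would force $\zeta'\in\mathbf k$. By the Baire category theorem there is $\omega\in W_{\mathbb C}$ outside all of them and so close to $v$ that $[\omega]\in\mathcal B^\circ$. By (2), $G_\omega$ consists of roots of unity in $\mathbf k$; its order is a power of $2$ divisible by $n$, and $\mathbf k$ contains no primitive $2n$-th root of unity because $\varphi(2n)>\varphi(n)$. So $|G_\omega|=n$. As $\omega\in T_W\otimes\mathbb C$, we have $T_\omega\subset T_W$. By (1), $W\subset T_\omega\otimes\mathbb C$; this space is defined over $\mathbb Q$, so it contains all $\sigma W$, and $T_\omega\otimes\mathbb Q=T_W$.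
\end{proof}

\begin{proposition}\label{prop:real2}
For each $r$ with $2\le r\le12$ there is $[\omega]\in\mathcal D$ satisfying \eqref{eq:star} with $|G_\omega|=2$ and $\operatorname{rk}T_\omega=r$.
\end{proposition}

\begin{proof}
Proposition~\ref{prop:real48} with $n=4$, $d=1$ gives $[\omega_0]$ satisfying \eqref{eq:star} for which $T_0=T_{\omega_0}\otimes\mathbb Q$ is a positive definite rational plane stable under $J$.

Let $3\le r\le12$ and choose a subspace $W\subset\Lambda_{\mathbb Q}$ of dimension $r$ that contains $T_0$; its signature is $(2,r-2)$ because $T_0^\perp$ is negative definite. Let $\Omega$ be the set of nonzero $\omega\in W_{\mathbb C}$ with $\omega^2=0$, $h(\omega,\omega)>0$ and \eqref{eq:star}. It contains $\omega_0$ and is open in the quadric cone, so it is a complex manifold of dimension $r-1$ with tangent space $\omega^\perp\cap W_{\mathbb C}$ at $\omega$. No nonempty open subset of $\Omega$ lies in a hyperplane $\ell^\perp$ of $W_{\mathbb C}$: otherwise all its tangent spaces equal $\ell^\perp$, so all its points lie on the line $\mathbb C\ell$, although $r-1\ge2$.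 By the Baire category theorem some $\omega\in\Omega$ avoids the subspaces $W_{\mathbb C}\cap Q_{\mathbb C}$ for rational $Q\not\supset W$ and $W_{\mathbb C}\cap\mathcal E(g,\zeta')$ for $g\in O(\Lambda)$ and roots of unity $\zeta'\ne\pm1$; the latter are proper because a nonzero rational vector can only have a rational eigenvalue. For this $\omega$ we have $T_\omega\otimes\mathbb Q=W$ and $G_\omega=\{\pm1\}$.

For $r=2$ the cone is a pair of lines and there is no room to move inside $W$, so we move the plane and use its determinant. Let $[\omega]$ satisfy \eqref{eq:star} with $\operatorname{rk}T_\omega=2$ and $|G_\omega|\neq2$. By \eqref{eq:phi} and Proposition~\ref{prop:two}, $|G_\omega|=4$, so some $g$ satisfies $g^2=-1$ on $T_\omega$. For $0\neq x\in T_\omega$ we have $x\cdot gx=gx\cdot g^2x=-x\cdot gx$, so $x,gx$ are orthogonal of equal norm, and the determinant of $T_\omega\otimes\mathbb Q$ is a square in every rational basis. It therefore suffices to find a rational plane close to $T_0$ with nonsquare determinant. Let $v_1,v_2=Jv_1$ be an orthogonal basis of $T_0$ with $v_1^2=v_2^2=s$.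 Choose a rational vector $w\neq0$ orthogonal to $T_0$, scaled so that $e=sw^2$ is an integer; then $e<0$. For an integer $j>|e|$ the vectors $v_1$ and $v_2+\frac sjw$ are orthogonal, and the product of their norms is
\[
s\Bigl(s+\frac{s^2}{j^2}w^2\Bigr)=\Bigl(\frac sj\Bigr)^2(j^2+e).
\]
This is positive and not a square, because $(j-1)^2<j^2+e<j^2$. For large $j$ the plane is close to $T_0$, so the corresponding point $[\omega]\in\mathcal D$ satisfies \eqref{eq:star}, has $\operatorname{rk}T_\omega=2$, and $|G_\omega|=2$.
\end{proof}

\subsection*{End of the proofs}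

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:refined}]
Part (i) of Theorem~\ref{thm:refined} is Proposition~\ref{prop:stab}.

(ii) By Proposition~\ref{prop:sixteen}, $I(Y)\in\{1,2,4\}$, and by \eqref{eq:phi}, $2\le\operatorname{rk}T_X\le12$ and $\varphi(2I(Y))$ divides $\operatorname{rk}T_X$, where $\varphi(2)=1$, $\varphi(4)=2$, $\varphi(8)=4$. So only the listed pairs can occur. Conversely, the points constructed in Propositions~\ref{prop:real48} and~\ref{prop:real2} are periods of Enriques surfaces by Proposition~\ref{prop:periods}, and they realize all listed pairs by (i). This also proves Theorem~\ref{thm:main}.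

(iii) If $I(Y)\ge2$ (resp.\ $I(Y)=4$), then $G_\omega$ contains a primitive $n$-th root of unity $\chi(g)$ with $n=4$ (resp.\ $n=8$), and $[\omega]\in\mathcal B(g,\chi(g))$. By Lemma~\ref{lem:ball} this is a ball of dimension at most $5$ (resp.\ $2$), and there are countably many $g$. By Proposition~\ref{prop:real48}, every point of the nonempty open subset $\mathcal B^\circ$ of the ball $\mathcal B$ of dimension $5$ (resp.\ $2$) is the period of an Enriques surface with $I\ge2$ (resp.\ $I=4$).

(iv) By Proposition~\ref{prop:example}, an automorphism of finite order acts on $H^0(Y,K_Y^{\otimes2})$ by a scalar of order $4$, so $4$ divides $I(Y)$, and $I(Y)=4$ by Proposition~\ref{prop:sixteen}.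
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHPV}
Barth, Hulek, Peters, Van de Ven, Ch.~VIII.

\bibitem{BRS}
Simon Brandhorst, S{\l}awomir Rams, Ichiro Shimada,
\emph{On characteristic polynomials of automorphisms of Enriques surfaces},
arXiv:1909.10813 (2019).

\end{thebibliography}
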